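# Space curves whose Rao module has no two pieces two degrees apart

## 1. Sextics of genus 3, on and off a quadric

Let $k$ be an algebraically closed field of characteristic zero, $R=k[x_0,x_1,x_2,x_3]$ and $\mathbb P=\mathbb P^3=\operatorname{Proj}R$. We begin with two kinds of curves of degree $6$ and genus $3$ in $\mathbb P$.

**On a quadric.** Let $Q=\{q=0\}$ be a smooth quadric and $C\subset Q$ a smooth connected curve of bidegree $(2,4)$. Its degree is $2+4=6$ and its genus is $(2-1)(4-1)=3$. From
$$0\to\mathcal O_{\mathbb P}(v-2)\xrightarrow{\ q\ }\mathcal I_C(v)\to\mathcal O_Q(v-2,v-4)\to0$$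
and $H^1(\mathcal O_{\mathbb P}(n))=H^2(\mathcal O_{\mathbb P}(n))=0$ we get $H^1(\mathcal I_C(v))\cong H^1(\mathcal O_Q(v-2,v-4))$. By Künneth, $H^1(\mathcal O_Q(a,b))\ne0$ only if $a\ge0,\ b\le-2$ or $a\le-2,\ b\ge0$. With $a=v-2$, $b=v-4$ the first case forces $v=2$ and the second is impossible. For $v=2$ the group is $H^0(\mathcal O_{\mathbb P^1})\otimes H^1(\mathcal O_{\mathbb P^1}(-2))$, of dimension one. So
$$h^1(\mathcal I_C(2))=1,\qquad h^1(\mathcal I_C(v))=0\ \text{ for } v\neq2 .$$
The ideal $I$ of $C$ contains $q$, and $I/(q)=\bigoplus_vH^0(\mathcal O_Q(v-2,v-4))$ starts in degree $4$ with the three-dimensional space $H^0(\mathcal O_Q(2,0))$, which generates it. Thus $I$ is generated by $q$ and three quartics, and $h^0(\mathcal I_C(2))=1$.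

**Off quadrics.** Let $A$ be a $4\times3$ matrix of linear forms whose $3\times3$ minors vanish in codimension $2$. By the Hilbert–Burch theorem these four cubics generate the ideal $I$ of a curve with $0\to R(-4)^3\to R(-3)^4\to I\to0$. All groups $H^1(\mathcal I_C(v))$ vanish, and the Hilbert polynomial is
$$\binom{v+3}3-4\binom v3+3\binom{v-1}3=\frac{(11-8+33)v+(6-18)}6=6v-2 .$$
So again $d=6$ and $g=3$, but now $h^0(\mathcal I_C(2))=h^1(\mathcal I_C(2))=0$.

In degree $2$ the pair $(h^0,h^1)$ is $(1,1)$ for the first kind and $(0,0)$ for the second. It looks as if the quadric and the class in $H^1$ could cancel. Here is a matrix in which they appear together. Put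
$$A_0=\begin{pmatrix}x_1&0&x_2\\-x_0&0&x_3\\0&x_3&-x_0\\0&-x_2&-x_1\end{pmatrix}.$$
Number the rows $0,\dots,3$ and let $m_i=(-1)^i\det(\text{delete row }i)$. Each column is killed by the row $(x_0,x_1,x_2,x_3)$. Deleting row $0$ and expanding along the first column gives $m_0=-x_0(-x_1x_3-x_0x_2)=x_0q$ with $q=x_0x_2+x_1x_3$, and the other three computations give $m_i=x_iq$ as well. Now let $B$ be the matrix with rows $(x_0,0,0),(x_1,x_0,0),(0,x_1,x_0),(0,0,x_1)$. Its minors generate $(x_0,x_1)^3$, so they vanish in codimension $2$. Put $A_s=(1-s)A_0+sB$. The condition "codimension $2$" is open in $s$ and holds at $s=1$, so it holds for all but finitely many $s$. For these $s$ we have a determinantal curve. As $s\to0$ its four cubics tend to $x_0q,\dots,x_3q$, so the flat limit lies on $\{q=0\}$. If this limit is a curve $C_0$ without embedded points, then $h^0(\mathcal I_{C_0}(2))\ge1$, and from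
$$0\to H^0(\mathcal I_{C_0}(2))\to H^0(\mathcal O_{\mathbb P}(2))\to H^0(\mathcal O_{C_0}(2))\to H^1(\mathcal I_{C_0}(2))\to0$$
and $h^0(\mathcal O_{C_0}(2))\ge\chi(\mathcal O_{C_0}(2))=10=h^0(\mathcal O_{\mathbb P}(2))$ we get $h^1(\mathcal I_{C_0}(2))\ge1$. So when the quadric appears, a class in $H^1$ must appear with it.

Two questions come out of this. When a curve has nonzero groups $H^1(\mathcal I_C(v))$, can one deform it so that part of them disappears? And if one cannot, because the curve is already general, does the rigidity of $H^1$ say something about the Hilbert scheme at that curve?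

## 2. Rao modules and components of $\mathrm H(d,g)$

**Definition (space curve).** A space curve $C\subset\mathbb P$ is a locally Cohen–Macaulay, equidimensional closed subscheme of dimension one. The Hilbert scheme of space curves of degree $d$ and arithmetic genus $g$ is $\mathrm H(d,g)$.

A double structure such as $\{x_0^2=x_1=0\}$ is allowed; a curve with an embedded or isolated point is not. $\mathrm H(d,g)$ is open in a projective Hilbert scheme.

**Definition (the modules $I$, $M$, $E$).** For a sheaf $\mathcal F$ put $H^i_*(\mathcal F)=\bigoplus_{v\in\mathbb Z}H^i(\mathcal F(v))$. For a space curve $C$ let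
$$I=H^0_*(\mathcal I_C),\qquad M=M(C)=H^1_*(\mathcal I_C),\qquad E=H^2_*(\mathcal I_C)=H^1_*(\mathcal O_C).$$
$M$ is the Rao module of $C$; it has finite length. If $M\ne0$, its diameter $\operatorname{diam}M$ is the number of integers from the least to the largest $v$ with $M_v\ne0$. If $M=0$ (the arithmetically Cohen–Macaulay, or ACM, case), $\operatorname{diam}M=0$. The curve is Buchsbaum if $x_iM=0$ for all $i$.

For the $(2,4)$ sextic, $M=k(-2)$ has diameter $1$. Here is a family of examples with larger diameter. Write $x,y,z,w$ for the coordinates. Let $L=\{x=y=0\}$ and let $D=\{z=f=0\}$ be a plane curve of degree $m$ with $f\in k[x,y,w]$ and $f(0,0,1)\ne0$, so that $L\cap D=\emptyset$. From $0\to\mathcal I_{L\sqcup D}\to\mathcal I_L\oplus\mathcal I_D\to\mathcal O_{\mathbb P}\to0$ and $H^1_*(\mathcal I_L)=H^1_*(\mathcal I_D)=0$ we get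
$$M(L\sqcup D)\cong R/(I_L+I_D)=R/(x,y,z,f)=k[w]/(w^m). \tag{1}$$
It has dimension one in each of the degrees $0,\dots,m-1$. For $m=2$ (a line and a disjoint conic) the diameter is $2$, and the curve is not Buchsbaum, since $w$ acts nontrivially.

A property holds for the generic curve of an irreducible component $V$ of $\mathrm H(d,g)$ if it holds for every $C$ with $(C)$ in some nonempty open subset of $V$. The component $V$ is generically smooth (equivalently, reduced) if $\mathrm H(d,g)$ is smooth at $(C)$ for the generic curve $C$ of $V$. A generization of $C$ means here a general curve of an irreducible closed subset of $\mathrm H(d,g)$ through $(C)$.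

The question is posed by Jan O. Kleppe in "The Hilbert Scheme of Space Curves of Small Diameter", arXiv:math/0602045 (2006). The results given there are these: (i) if the generic curve of a component has Rao module of diameter $1$, the component is generically smooth; (ii) if $C$ is Buchsbaum with $\operatorname{diam}M(C)\le2$, then $C$ has a generization $C'$ such that $\mathrm H(d,g)$ is smooth at $(C')$.

**Question.** Let $d$ and $g$ be arbitrary. Is every irreducible component of $\mathrm H(d,g)$ whose generic curve has Rao module concentrated in at most two consecutive degrees generically smooth?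

The answer is yes. For a graded module $D$ of finite length put $S(D)=\{v:D_v\neq0\}$, and consider the condition
$$(*)\qquad S(M)\cap(S(M)+2)=\emptyset ,$$
that is, $M$ has no two nonzero pieces in degrees differing by exactly $2$. If $\operatorname{diam}M\le2$, then $(*)$ holds. Throughout, maps of graded modules have degree $0$, and $\operatorname{Hom}(X,Y)$ denotes the degree-$0$ homomorphisms.

**Theorem A.** Let $C$ satisfy $(*)$.

1. For every $\alpha\in\operatorname{Hom}(I,M)$, respectively $\beta\in\operatorname{Hom}(M,E)$, there are an open $T\ni0$ in $\mathbb A^1$ and a flat family of space curves $(C_t)_{t\in T}$ with $C_0=C$ and $M(C_t)\cong\operatorname{coker}\alpha$, respectively $M(C_t)\cong\ker\beta$, for all closed $t\in T\setminus0$.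
2. If $\operatorname{Hom}(I,M)=0=\operatorname{Hom}(M,E)$, then $\mathrm H(d,g)$ is smooth at $(C)$.

**Theorem B.** Every irreducible component of $\mathrm H(d,g)$ containing at least one curve that satisfies $(*)$ (e.g. one with $\operatorname{diam}M\le2$) is generically smooth. In particular the Question has the answer **yes**, and (ii) holds without the Buchsbaum hypothesis.

**Proposition C.** Let $C$ satisfy $(*)$. Then $\operatorname{Hom}(I,M)=0=\operatorname{Hom}(M,E)$ if and only if all functions $h^1(\mathcal I_{-}(v))$, $v\in\mathbb Z$, are constant in a neighborhood of $(C)$ in $\mathrm H(d,g)$.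

Try the two $\operatorname{Hom}$ groups on our examples. For the $(2,4)$ sextic, $E_2=H^1(\mathcal O_C(2))=0$ because $12>2g-2=4$, so $\operatorname{Hom}(M,E)=0$. On the other hand $I$ has the generator $q$ in degree $2$ and $M=k(-2)$, so $q\mapsto1$, quartics $\mapsto0$ defines a nonzero $\alpha:I\to M$ with $\operatorname{coker}\alpha=0$. For a line and a disjoint smooth conic, $M$ lives in degrees $0,1$; $I$ starts in degree $2$, so $\operatorname{Hom}(I,M)=0$; and $E_0=E_1=0$ because both components are rational, so $\operatorname{Hom}(M,E)=0$. In this case Theorem A(2) applies at once.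

## 3. Flatness, Hilbert–Burch, and the ACM case

"Free" means a finite direct sum of twists of the graded ring. For a $k$-algebra $A$ put $R_A=R\otimes_kA$ and $\mathbb P_A=\mathbb P^3_A$. Three textbook facts are used all the time.

**(LC) Local criterion** (Matsumura, *Commutative Ring Theory*, Thm 22.5). Let $A\to B$ be a local homomorphism of noetherian local rings and $u:X\to Y$ a map of finite $B$-modules with $Y$ flat over $A$. If $u\otimes_AA/\mathfrak m_A$ is injective, then $u$ is injective and $\operatorname{coker}u$ is $A$-flat.

**(LC$'$) Its global form.** Let $T$ be a noetherian scheme, $0\in T$ a point, $u:\mathcal X\to\mathcal Y$ a map of coherent sheaves on $\mathbb P^3\times T$ with $\mathcal Y$ flat over $T$. If $u_0$ is injective on the fiber over $0$, then after shrinking $T$ around $0$, $u$ is injective with $T$-flat cokernel, and $u_t$ is injective for all $t$. Indeed, the set where $\ker u\ne0$ or $\operatorname{coker}u$ is not $T$-flat is closed (the flat locus is open), and by (LC) it misses the fiber over $0$. Its image in $T$ is closed by properness and misses $0$; remove it.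 Tensoring $0\to\mathcal X\to\mathcal Y\to\operatorname{coker}u\to0$ with $k(t)$ then preserves exactness, since the cokernel is flat.

**(AB) Auslander–Buchsbaum.** The local rings of $\mathcal O_C$ at closed points have depth $1$ and those of $\mathbb P$ are regular of dimension $3$, so $\mathcal O_C$ has local projective dimension $2$ and $\mathcal I_C$ has local projective dimension $1$. Consequently the kernel of a surjection from a bundle onto $\mathcal I_C$ is a bundle.

The next lemma turns a matrix into a curve, in families. It lets us work with matrices in place of ideals.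

**Lemma 1 (Hilbert–Burch).** Let $T$ be an open neighborhood of $0$ in $\mathbb A^1$, or $T=\operatorname{Spec}A$ with $A$ a local Artinian $k$-algebra with residue field $k$ and closed point $0$. Let $\Phi:\mathcal P\to\mathcal B$ be a map of vector bundles of ranks $r,r+1$ on $\mathbb P^3\times T$ with $\det\mathcal B\otimes(\det\mathcal P)^{-1}\cong\mathcal O(e)$ for some $e$. Assume that $\Phi_0$ is injective with cokernel isomorphic to $\mathcal I_C$. Then, after shrinking $T$ around $0$, the sheaf $\mathcal F=\operatorname{coker}\Phi$ is $T$-flat, all $\Phi_t$ are injective, $e=0$, and the map $\bar h:\mathcal F\to\mathcal O(e)=\mathcal O$ induced by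
$$b\mapsto\big(b\wedge\Phi(p_1)\wedge\dots\wedge\Phi(p_r)\big)\otimes(p_1\wedge\dots\wedge p_r)^{-1}$$
is injective. Its image is the ideal of a $T$-flat family of space curves with fiber $C$ over $0$, and $\bar h_0$ is a nonzero multiple of the inclusion $\mathcal I_C\subset\mathcal O_{\mathbb P}$.

*Proof.* **Step 1: flatness of $\mathcal F$.** By (LC$'$), after shrinking, $\Phi$ is injective with $T$-flat cokernel and all $\Phi_t$ are injective. The displayed map kills $\Phi(\mathcal P)$, so $\bar h$ exists, and its formation commutes with base change.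

**Step 2: identification of $\bar h_0$.** Off $C$ the cokernel $\mathcal I_C$ of $\Phi_0$ is the trivial line bundle, so $\Phi_0$ is a subbundle there and $\bar h_0$ is an isomorphism there. Hence $\mathcal O(e)\cong\mathcal O$ on $\mathbb P\setminus C$, and $e=0$ because $C$ has codimension $2$. Since $\mathcal{E}xt^i(\mathcal O_C,\mathcal O_{\mathbb P})=0$ for $i\le1$, also $\operatorname{Ext}^i(\mathcal O_C,\mathcal O_{\mathbb P})=0$ for $i\le1$, and $0\to\mathcal I_C\to\mathcal O_{\mathbb P}\to\mathcal O_C\to0$ gives $\operatorname{Hom}(\mathcal I_C,\mathcal O_{\mathbb P})=\operatorname{Hom}(\mathcal O_{\mathbb P},\mathcal O_{\mathbb P})=k$, generated by the inclusion. As $\bar h_0\ne0$, it is a nonzero multiple of the inclusion.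

**Step 3: the family of curves.** So $\bar h_0$ is injective. By (LC$'$) again, after shrinking, $\bar h:\mathcal F\to\mathcal O$ is injective with $T$-flat cokernel, which we call $\mathcal O_{C_T}$; its fiber at $0$ is $\mathcal O_C$, and $\mathcal I_{C_t}\cong\mathcal F_t=\operatorname{coker}\Phi_t$.

**Step 4: the fibers are space curves.** $\mathcal I_{C_t}$ has local projective dimension $\le1$, so $\mathcal O_{C_t}$ has local projective dimension $\le2$, hence depth $\ge1$ at every closed point of $C_t$. Its Hilbert polynomial is that of $C$, of degree $1$. So $C_t$ has dimension one and no associated points of dimension zero: it is locally Cohen–Macaulay and equidimensional of dimension one. $\square$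

**The case $M=0$.** Choose a surjection $F\to I$ with $F$ free and let $\mathcal K$ be the kernel of $\tilde F\to\mathcal I_C$, a bundle. Then $H^1_*(\mathcal K)=0$ because $F\to I$ is onto, and $H^2_*(\mathcal K)\cong H^1_*(\mathcal I_C)=M=0$. Horrocks' criterion (a bundle on $\mathbb P^3$ with $H^1_*=H^2_*=0$ is a sum of line bundles) gives $0\to P\to F\to I\to0$ with $P$ free, so $C$ is given by a matrix. A flat deformation $C_A$ of $C$ over a local Artinian $A$ is given by a matrix over $R_A$ that reduces to this one; this is Lemma 3 below with $N=0$. Given a surjection $A'\to A$, lift the entries of the matrix to $R_{A'}$ in any way. By Lemma 1 the new cokernel is the ideal of a flat deformation over $A'$. Nothing obstructs the lifting, and $\mathrm H(d,g)$ is smooth at $(C)$.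

The sensible plan for $M\neq0$ is to repeat this. The bundle $\mathcal K$ is no longer a sum of line bundles, so one replaces $0\to P\to F\to I\to0$ by a sequence $0\to P\to N\oplus F\to I\to0$, where $N$ is a module built from $M$ with $H^1_*(\tilde N)\cong M$. Then one must lift $M$ together with the matrix. This meets two difficulties.

First, module structures need not lift. Take $D$ of dimension one in degrees $0,1,2$ with all $x_i$ acting as zero. A module structure over $A$ with free pieces is given by scalars $a_i:D_0\to D_1$, $b_i:D_1\to D_2$ with $a_ib_j=a_jb_i$. Over $k[\varepsilon]/(\varepsilon^2)$ put $a_0=\varepsilon$, $b_1=\varepsilon$ and all others $0$; the relations hold. Any lift to $k[\varepsilon]/(\varepsilon^3)$ has $a_0b_1-a_1b_0=\varepsilon^2\ne0$. So this structure does not lift. The obstruction is a map between degrees differing by $2$, and $(*)$ removes exactly this.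

Second, the groups $H^1(\mathcal I_C(v))$ need not stay free of constant rank. For the $(2,4)$ sextic we suspect that they do not: the class in $M_2$ may disappear together with $q$. Here $(*)$ alone does not help, and the plan stops. The plan works when $\operatorname{Hom}(I,M)$ and $\operatorname{Hom}(M,E)$ vanish, as §7 shows. When they do not vanish, we shall use a nonzero $\alpha$ or $\beta$ to construct an honest family along which $M$ becomes strictly smaller. A curve that is general in its component cannot have such a family.

## 4. The bundle attached to a finite length module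

In this section $A$ is a local Artinian $k$-algebra with residue field $k$; $A=k$ is allowed.

**Lemma 2.** Let $D$ be a finitely generated graded $R_A$-module with all $D_v$ free over $A$ and $D_v=0$ for almost all $v$. Let $G_1\xrightarrow{d}G_0\xrightarrow{\pi}D\to0$ be exact with $G_0,G_1$ free, and $N=\ker d$.

(a) $N$ is $A$-flat, and its formation commutes with base change $A\to A_1$.

(b) $0\to\tilde N\to\tilde G_1\to\tilde G_0\to0$ is exact, $\tilde N$ is locally free, $H^0_*(\tilde N)=N$, the connecting map $\delta:G_0\to H^1_*(\tilde N)$ induces $D\cong H^1_*(\tilde N)$, and $H^2_*(\tilde N)=0$.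

(c) If $\mathcal F$ is a coherent sheaf on $\mathbb P_A$ with $H^1_*(\mathcal F)\cong D$, there is $u:\tilde N\to\mathcal F$ with $H^1_*(u)$ an isomorphism.

For instance, for $A=k$, $D=k$, $G_0=R$, $G_1=R(-1)^4$, $d=(x_0,\dots,x_3)$, the module $N$ consists of the linear syzygies of the variables. It is generated by the six Koszul relations, in degree $2$, and has rank $3$.

*Proof.* (a) $D$ and $G_0$ are $A$-flat, so $\ker\pi=\operatorname{im}d$ is $A$-flat, and then so is $N=\ker(G_1\to\operatorname{im}d)$. The sequences $0\to\operatorname{im}d\to G_0\to D\to0$ and $0\to N\to G_1\to\operatorname{im}d\to0$ have flat right-hand terms, so they stay exact after base change.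

(b) $\tilde D=0$, so $\tilde d$ is surjective, and the kernel of a surjection of bundles is a bundle. Since $H^0_*(\tilde G_i)=G_i$ and $H^1_*(\tilde G_i)=H^2_*(\tilde G_i)=0$, the long exact sequence gives the rest.

(c) Fix the isomorphism and write $\pi:G_0\to D\cong H^1_*(\mathcal F)$. For $G=\bigoplus R_A(-a_i)$ we have $\operatorname{Ext}^1(\tilde G,\mathcal F)=\bigoplus H^1(\mathcal F(a_i))=\operatorname{Hom}(G,H^1_*(\mathcal F))$, where an extension corresponds to its connecting map $G\to H^1_*(\mathcal F)$. So every map is the connecting map of an extension, and an extension with zero connecting map splits, because the basis elements of $G$ lift to sections. Let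
$$0\to\mathcal F\to\mathcal E\to\tilde G_0\to0$$
be the extension with connecting map $\pi$. Its pullback along $\tilde d:\tilde G_1\to\tilde G_0$ has connecting map $\pi d=0$, so it splits. Hence $\tilde d$ lifts to $\tilde G_1\to\mathcal E$. This lift maps $\tilde N=\ker\tilde d$ to $\mathcal F$; let $u:\tilde N\to\mathcal F$ be the restriction. We obtain a map from the extension in (b) to the one above that is the identity on $\tilde G_0$, so naturality of connecting maps gives $H^1_*(u)\circ\delta=\pi$. Both $\delta$ and $\pi$ are surjective with kernel $\operatorname{im}d$. So $H^1_*(u)$ is an isomorphism. $\square$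

**Lemma 3.** In the situation of Lemma 2(c), assume that $\mathcal F$ is $A$-flat, that $\mathcal F_0=\mathcal F\otimes_Ak$ has local projective dimension $\le1$, that $W=H^0_*(\mathcal F)$ is finitely generated, and that $H^i_*(\mathcal F)\otimes_Ak\to H^i_*(\mathcal F_0)$ is an isomorphism for $i=0,1$. Let $f:F\to W$ be surjective with $F$ free. Then there is an exact sequence
$$0\to\tilde P\to\tilde N\oplus\tilde F\xrightarrow{(u,f)}\mathcal F\to0$$
with $P$ a free graded $R_A$-module, and $0\to P\to N\oplus F\to W\to0$ is exact.

*Proof.* **Step 1: the kernel and its fiber.** The map $(u,f)$ is surjective on $H^0_*$ since $f$ is, hence surjective, as $\tilde W=\mathcal F$. Let $\mathcal P$ be its kernel. It is $A$-flat, and $\mathcal P_0=\mathcal P\otimes k$ is the kernel of $(u_0,f_0):\tilde N_0\oplus\tilde F_0\to\mathcal F_0$ with $N_0=N\otimes_Ak$, $F_0=F\otimes_Ak$. By Lemma 2(a), $N_0$ is the module attached to $D\otimes_Ak$.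

**Step 2: $\mathcal P_0$ is a sum of line bundles.** We check Horrocks' criterion. Since $F_0\to W\otimes_Ak=H^0_*(\mathcal F_0)$ is surjective, $(u_0,f_0)$ is surjective on $H^0_*$. By Lemma 2(b) over $A$ and over $k$, $H^1_*(\tilde N_0)=H^1_*(\tilde N)\otimes_Ak$, and with the hypothesis on $H^1_*(\mathcal F)$ we get $H^1_*(u_0)=H^1_*(u)\otimes k$, an isomorphism. From
$$H^0_*(\tilde N_0\oplus\tilde F_0)\twoheadrightarrow H^0_*(\mathcal F_0)\to H^1_*(\mathcal P_0)\to H^1_*(\tilde N_0)\xrightarrow{\cong}H^1_*(\mathcal F_0)\to H^2_*(\mathcal P_0)\to H^2_*(\tilde N_0\oplus\tilde F_0)=0$$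
we read off $H^1_*(\mathcal P_0)=H^2_*(\mathcal P_0)=0$. Also $\mathcal P_0$ is locally free, since $\mathcal F_0$ has local projective dimension $\le1$. Hence $\mathcal P_0\cong\bigoplus\mathcal O_{\mathbb P}(-b_i)$.

**Step 3: lifting to $A$.** We show that $\mathcal P\cong\bigoplus\mathcal O_{\mathbb P_A}(-b_i)$. By flatness $\mathfrak m_A\mathcal P$ is filtered with quotients $(\mathfrak m_A^j/\mathfrak m_A^{j+1})\otimes_k\mathcal P_0$, so $H^1_*(\mathfrak m_A\mathcal P)=0$ and $H^0_*(\mathcal P)\to H^0_*(\mathcal P_0)$ is surjective. Lifting generators gives a map $\bigoplus\mathcal O_{\mathbb P_A}(-b_i)\to\mathcal P$ that is an isomorphism modulo $\mathfrak m_A$. Its cokernel vanishes by Nakayama. Since $\mathcal P$ is flat, its kernel is zero modulo $\mathfrak m_A$, hence zero.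

So $\mathcal P=\tilde P$ with $P=H^0_*(\mathcal P)$ free. The sequence on $H^0_*$ is exact because $(u,f)$ is surjective on $H^0_*$. $\square$

## 5. A linear family that replaces $D$ by $D/\alpha(W)$

Now $A=k$. We are given a sheaf $\mathcal F$ with $W=H^0_*(\mathcal F)$, $D=H^1_*(\mathcal F)$ and a map $\alpha:W\to D$. Think of $\mathcal F=\mathcal I_C$, $W=I$, $D=M$. We want to deform $\mathcal F$ so that $H^1_*$ becomes $D/\alpha(W)$.

There is an obvious attempt. Take $G_1\xrightarrow dG_0\xrightarrow\pi D\to0$, $N=\ker d$ and, from Lemma 3,
$$0\to P\xrightarrow{(a,b)}N\oplus F\xrightarrow{(u,f)}W\to0,\qquad ua+fb=0. \tag{2}$$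
Here $N\oplus F$ is the kernel of $(d,0):G_1\oplus F\to G_0$. To make the cokernel $D$ smaller, add columns: lift $\alpha f:F\to D$ to $\hat\alpha:F\to G_0$ with $\pi\hat\alpha=\alpha f$, and use $(d,s\hat\alpha):G_1\oplus F\to G_0$, where $s$ is a parameter. For $s\ne0$ its cokernel is $D/\alpha f(F)=D/\alpha(W)$, as desired. But the map $(a,b)$ from $P$ no longer lands in the kernel: the error is $s\hat\alpha b$. We may correct $a$ to $a+sa'$ with $a':P\to G_1$, and then we need
$$da'=-\hat\alpha b .$$
This is solvable if and only if $\pi\hat\alpha b=0$. By (2), $\pi\hat\alpha b=\alpha fb=-\alpha ua$. So the attempt stops at $\alpha u:N\to D$, which for a general module $D$ has no reason to vanish. In §6 we shall see a curve for which the desired family does not exist.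

What gets past this point is that under the degree condition there are no nonzero maps $N\to D$ at all. The minimal generators of $N$ are the second syzygies of $D$, and they sit in degrees two above those of $D$.

**Proposition 4.** Let $\mathcal F$ be a coherent sheaf on $\mathbb P$ of local projective dimension $\le1$ with $W=H^0_*(\mathcal F)$ finitely generated and $D=H^1_*(\mathcal F)$ of finite length with $S(D)\cap(S(D)+2)=\emptyset$. Let $\alpha\in\operatorname{Hom}(W,D)$, and let $q:F'\to W$ be a map from a free module with $\alpha q=0$. Then there are an open $T\ni0$ in $\mathbb A^1$, a bundle $\mathcal B_T$ and an injective map $\Phi:\tilde P_T\to\mathcal B_T$ on $\mathbb P^3\times T$ ($P$ free) with $T$-flat cokernel $\mathcal F_T$ and $\det\mathcal B_T\otimes(\det\tilde P_T)^{-1}\cong\mathcal O(e)$ for some $e$, and a map $q_T:\tilde F'_T\to\mathcal F_T$, such that $(\mathcal F_0,q_0)\cong(\mathcal F,q)$ and $H^1_*(\mathcal F_t)\cong D/\alpha(W)$ for closed $t\in T\setminus0$.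

The map $q$ is carried along because the $\beta$ half of Theorem A(1) needs it. For the $\alpha$ half take $F'=0$.

*Proof.* Let $G_1\xrightarrow{d}G_0\xrightarrow{\pi}D\to0$ be a minimal free presentation, and $N=\ker d$.

**Step 1: $\operatorname{Hom}(N,D)=0$.** This removes the obstruction above. By minimality $N\otimes_Rk\cong\operatorname{Tor}_2^R(D,k)$. Computed with the Koszul complex of $k$, the space $\operatorname{Tor}_2^R(D,k)_v$ is the homology of
$$\wedge^3R_1\otimes D_{v-3}\to\wedge^2R_1\otimes D_{v-2}\to R_1\otimes D_{v-1}$$
in the middle, so it vanishes unless $v-2\in S(D)$. Hence the minimal generators of $N$ have degrees in $S(D)+2$, where $D$ is zero, and every degree-$0$ map $N\to D$ is zero.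

**Step 2: correcting $P$.** This finds $a'$. Lemmas 2 and 3 (with $A=k$) give $u:\tilde N\to\mathcal F$, a surjection $f:F\to W$ and the sequence (2). Choose $\hat\alpha:F\to G_0$ with $\pi\hat\alpha=\alpha f$. By Step 1, $\alpha u=0$, so
$$\pi\hat\alpha b=\alpha fb=-\alpha ua=0 .$$
As $P$ is free and $\ker\pi=\operatorname{im}d$, there is $a':P\to G_1$ with $da'=-\hat\alpha b$.

**Step 3: correcting $q$.** This does the same for $F'$. By (2), lift $q$ to $(q_1,q_2):F'\to N\oplus F$, so $q=uq_1+fq_2$. Then $\pi\hat\alpha q_2=\alpha fq_2=\alpha q-\alpha uq_1=0$, so there is $q_1':F'\to G_1$ with $dq_1'=-\hat\alpha q_2$.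

**Step 4: the family.** We now assemble the pieces over $k[s]$. Regard $a,q_1$ as maps into $G_1\supset N$, and put
$$\Delta=(d,\,s\hat\alpha):G_1\oplus F\to G_0,\qquad\Phi=\binom{a+sa'}{b}:P\to G_1\oplus F,\qquad\Psi=\binom{q_1+sq_1'}{q_2}:F'\to G_1\oplus F .$$
Since $da=0=dq_1$,
$$\Delta\Phi=da+s(da'+\hat\alpha b)=0,\qquad\Delta\Psi=dq_1+s(dq_1'+\hat\alpha q_2)=0 .$$
The sheaf map $\tilde d$ is surjective because $\tilde D=0$, so $\tilde\Delta$ is surjective over all of $\mathbb A^1=\operatorname{Spec}k[s]$. Let $\mathcal B_T=\ker\tilde\Delta$, a bundle whose formation commutes with base change, with $\mathcal B_0=\tilde N\oplus\tilde F$. Both $\Phi$ and $\Psi$ map into $\mathcal B_T$, and $\Phi_0=(a,b)$ is injective with cokernel $\mathcal F$. By (LC$'$) there is an open $T\ni0$ over which $\Phi:\tilde P_T\to\mathcal B_T$ is injective with $T$-flat cokernel $\mathcal F_T$ and all $\Phi_t$ are injective. Let $q_T$ be the composite of $\Psi$ with $\mathcal B_T\to\mathcal F_T$; then $q_0=uq_1+fq_2=q$. Finally $\det\mathcal B_T=\det(\tilde G_1\oplus\tilde F)\otimes(\det\tilde G_0)^{-1}$ and $\det\tilde P_T$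 are of the form $\mathcal O(n)$, since all modules here are free.

**Step 5: the cohomology for $t\ne0$.** Since $H^1_*=H^2_*=0$ for sheaves of free modules, the sequences $0\to\tilde P\to\mathcal B_t\to\mathcal F_t\to0$ and $0\to\mathcal B_t\to\tilde G_1\oplus\tilde F\to\tilde G_0\to0$ give
$$H^1_*(\mathcal F_t)=H^1_*(\mathcal B_t)=G_0/(\operatorname{im}d+t\hat\alpha(F))\cong D/\alpha f(F)=D/\alpha(W).\qquad\square$$

## 6. Shrinking the Rao module: Theorem A(1)

**Case $\alpha\in\operatorname{Hom}(I,M)$.** Apply Proposition 4 to $\mathcal F=\mathcal I_C$, which has local projective dimension $1$ by (AB), with $W=I$, $D=M$, $F'=0$. The bundles $\tilde P_T$, $\mathcal B_T$ have ranks $r,r+1$, because the cokernel at $0$ is $\mathcal I_C$, of rank one. So Lemma 1 applies and gives, after shrinking $T$, a flat family of space curves with $C_0=C$ and $\mathcal I_{C_t}\cong\mathcal F_t$. Hence $M(C_t)\cong M/\alpha(I)=\operatorname{coker}\alpha$ for closed $t\neq0$.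

**Case $\beta\in\operatorname{Hom}(M,E)$.** The idea is to dualize, so that a map out of $M$ becomes a map into $M^*$.

**Step 1: a bundle whose $H^2_*$ is $M$.** Let $F\to I$ be surjective with $F$ free, and $0\to\mathcal K\to\tilde F\to\mathcal I_C\to0$ the resulting sequence. By (AB) $\mathcal K$ is a bundle. The long exact sequence gives
$$H^2_*(\mathcal K)\cong M,\qquad0\to E\to H^3_*(\mathcal K)\to H^3_*(\tilde F). \tag{3}$$

**Step 2: translation by Serre duality.** This puts us in the situation of Proposition 4. For a graded module $X$ with finite-dimensional pieces let $X^*$ be the graded dual, $(X^*)_v=\operatorname{Hom}_k(X_{-v},k)$. Put $\mathcal V=\mathcal K^\vee(-4)$ and $F'=F^\vee(-4)$. By Serre duality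
$$H^1_*(\mathcal V)\cong H^2_*(\mathcal K)^*\cong M^*=:D,\quad W:=H^0_*(\mathcal V)\cong H^3_*(\mathcal K)^*,\quad F'=H^0_*(\tilde F')\cong H^3_*(\tilde F)^*,$$
and the map $q:F'\to W$ given by the transpose of $\mathcal K\to\tilde F$ is dual to $H^3_*(\mathcal K)\to H^3_*(\tilde F)$. Let $\beta'$ be the composite $M\xrightarrow{\beta}E\subset H^3_*(\mathcal K)$ and $\alpha=\beta'^*:W\to D$. Then $\alpha q$ is dual to $M\to H^3_*(\mathcal K)\to H^3_*(\tilde F)$, which is $0$ by (3).

**Step 3: hypotheses of Proposition 4.** $\mathcal V$ is a bundle. We have $S(D)=-S(M)$, and this set has no two elements differing by $2$ because $S(M)$ has none. Finally $W$ is finitely generated: dualizing a surjection from a sum of line bundles onto $\mathcal V^\vee$ embeds $\mathcal V$ in a sum of line bundles, so $W$ is a submodule of a free module.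

**Step 4: the family.** Proposition 4 gives $\mathcal V_T$, flat over $T$ with fiber $\mathcal V$ at $0$, and $q_T:\tilde F'_T\to\mathcal V_T$. We claim that $\mathcal V_T$ is a bundle after shrinking $T$. At a point over $0$, lift a basis of the stalk of $\mathcal V_0$ to a map from a free module to the stalk of $\mathcal V_T$; it is surjective by Nakayama, and by flatness its kernel is zero modulo the maximal ideal of $0\in T$, so it is zero. The locus where $\mathcal V_T$ is not locally free is closed and misses the fiber over $0$; its image in $T$ is closed and can be removed. Dualizing $q_T$ we obtain a map $\mathcal K_T:=\mathcal V_T^\vee(-4)\to\tilde F_T$ with fiber $\mathcal K\to\tilde F$ at $0$. The determinant hypothesis of Lemma 1 holds because $\det\mathcal V_T\cong\det\mathcal B_T\otimes(\det\tilde P_T)^{-1}\cong\mathcal O(e')$ for some $e'$. Lemma 1, applied to $\mathcal K_T\to\tilde F_T$, yields a flat family of space curves with $C_0=C$ and $0\to\mathcal K_t\to\tilde F\to\mathcal I_{C_t}\to0$.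

**Step 5: the Rao module.** For closed $t\ne0$,
$$M(C_t)\cong H^2_*(\mathcal K_t)\cong H^1_*(\mathcal V_t)^*\cong(D/\alpha(W))^*\cong\ker\beta'=\ker\beta .$$
This proves Theorem A(1). $\square$

**The sextic of bidegree $(2,4)$.** Run the construction for $\alpha:q\mapsto1$, quartics $\mapsto0$. Here $D=k(-2)$, $G_0=R(-2)$, $G_1=R(-3)^4$, $d=(x_0,\dots,x_3)$, $F=R(-2)\oplus R(-4)^3$ and $\hat\alpha=(1,0,0,0)$. In degrees $\leq3$ we have $N=0$ and $F\cong I$. In degree $4$, $\dim N_4=6$ and $\dim F_4=\dim I_4=13$, so $\dim P_4=6$. As $P$ has rank $3+4-1=6$, we get $P=R(-4)^6$. For $t\ne0$ the equation $\sum x_ig_i+tf_0=0$ determines $f_0$, so the kernel of $\Delta_t$ is free, and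
$$0\to R(-4)^6\to R(-3)^4\oplus R(-4)^3\to I_{C_t}\to0 .$$
The block $R(-4)^6\to R(-4)^3$ consists of scalars. If its rank were less than $3$, a change of basis would produce a zero row; then at most one maximal minor would be nonzero, and the minors could not define a curve. So the block has rank $3$, it can be split off, and $C_t$ is a determinantal sextic as in §1, with $M(C_t)=0$. The quadric and the class in $H^1$ do cancel.

**A line and a disjoint plane cubic.** Theorem A(1) can fail without $(*)$. Let $C=L\sqcup D$ as in (1), with $D$ now a smooth plane cubic, so that $m=3$. The Rao module is $k[w]/(w^3)$, in degrees $0,1,2$, and $(*)$ fails. We have $E_0=H^1(\mathcal O_D)=k$ and $E_v=0$ for $v\ge1$, so an isomorphism $M_0\to E_0$, extended by zero, is a nonzero $\beta\in\operatorname{Hom}(M,E)$; it is linear because $E_1=0$. But there is no family with $C_0=C$ and $M(C_t)\cong\ker\beta$. In a flat family nearby curves are smooth with two connected components, of degree and genus $(1,0)$ and $(3,1)$; a smooth connected cubic of genus $1$ has $h^0(\mathcal O(1))=3$ and so is planar; thus all nearby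 curves are a line and a disjoint plane cubic, and their Rao modules have dimensions $1,1,1$ by (1). In the proof it is Step 1 of Proposition 4 that breaks. Here $M^*\cong R/(x,y,z,w^3)(2)$ lives in degrees $-2,-1,0$, and the Koszul relations among $x,y,z$ are minimal generators of $N$ in degree $0$. Sending one of them to a generator of the socle piece $(M^*)_0$ and all other minimal generators to $0$ gives a nonzero map $N\to M^*$.

## 7. Smoothness when the connecting maps vanish: Theorem A(2)

We return to lifting deformations. The first lemma shows that the two $\operatorname{Hom}$ groups control the jumping of cohomology. It does not use $(*)$.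

**Lemma 5.** Let $C$ be a space curve with $\operatorname{Hom}(I,M)=0=\operatorname{Hom}(M,E)$. Let $C_A\subset\mathbb P_A$ be a flat deformation of $C$ over a local Artinian $k$-algebra $A$ with residue field $k$, with ideal sheaf $\mathcal I_A$. Then all $H^i(\mathcal I_A(v))$ are $A$-free, and $H^i(\mathcal I_A(v))\otimes_Ak\cong H^i(\mathcal I_C(v))$.

*Proof.* We use induction on the length of $A$; the case $A=k$ is trivial. Let $0\to k\to A\to A_0\to0$ be exact with $k\subset A$ an ideal killed by $\mathfrak m_A$. Flatness of $\mathcal I_A$ gives $0\to\mathcal I_C\to\mathcal I_A\to\mathcal I_{A_0}\to0$. The connecting maps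
$$H^i_*(\mathcal I_{A_0})\to H^{i+1}_*(\mathcal I_C)$$
are $R_A$-linear with target killed by $\mathfrak m_A$, so by induction they factor through $H^i_*(\mathcal I_{A_0})\otimes_{A_0}k=H^i_*(\mathcal I_C)$. We show that they all vanish.

For $i=0$ the factored map lies in $\operatorname{Hom}(I,M)=0$, and for $i=1$ in $\operatorname{Hom}(M,E)=0$. For $i=2$ it suffices that $H^3(\mathcal I_C(v))\to H^3(\mathcal I_A(v))$ is injective. Composing with $H^3(\mathcal I_A(v))\to H^3(\mathcal O_{\mathbb P_A}(v))$ we get
$$H^3(\mathcal I_C(v))\cong H^3(\mathcal O_{\mathbb P}(v))\hookrightarrow H^3(\mathcal O_{\mathbb P}(v))\otimes_kA,$$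
where the isomorphism holds because $\dim C=1$, and the composite is injective. For $i=3$ the target is zero.

So $H^i(\mathcal I_A(v))\to H^i(\mathcal I_{A_0}(v))$ is surjective for all $i,v$. By induction $H^i(\mathcal I_{A_0}(v))\to H^i(\mathcal I_C(v))$ is surjective too, hence so is $H^i(\mathcal I_A(v))\to H^i(\mathcal I_C(v))$ for all $i$ and $v$. Cohomology and base change (Hartshorne, *Algebraic Geometry*, III.12.11) gives the claim. $\square$

**Proof of Theorem A(2).** Assume $(*)$ and $\operatorname{Hom}(I,M)=0=\operatorname{Hom}(M,E)$. Let $A'\to A$ be a surjection of local Artinian $k$-algebras with residue field $k$ and kernel $\cong k$, and let $C_A$ be a flat deformation of $C$ over $A$ with ideal sheaf $\mathcal I_A$. By the infinitesimal criterion of smoothness it suffices to lift $C_A$ to $A'$.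

**Step 1: lifting the Rao module.** By Lemma 5, $M_A=H^1_*(\mathcal I_A)$ has $A$-free pieces and $M_A\otimes_Ak=M$. Lift each $M_{A,v}$ to a free $A'$-module $M_{A',v}$, and lift the multiplications $R_1\otimes M_{A,v}\to M_{A,v+1}$ arbitrarily to $R_1\otimes M_{A',v}\to M_{A',v+1}$. To get an $R_{A'}$-module we need $x_ix_j=x_jx_i$ as maps $M_{A',v}\to M_{A',v+2}$. By $(*)$ at least one of $M_v,M_{v+2}$ is zero, so source or target is zero and the relation is empty. Hence $M_{A'}$ is an $R_{A'}$-module, and $M_{A'}\otimes_{A'}A=M_A$.

**Step 2: lifting the presentation of $\mathcal I_A$.** Choose free modules and an exact sequence $G_1'\to G_0'\to M_{A'}\to0$. Let $N'=\ker(G_1'\to G_0')$ and $G_i=G_i'\otimes_{A'}A$. By Lemma 2(a), $N:=N'\otimes_{A'}A=\ker(G_1\to G_0)$. We apply Lemmas 2 and 3 to $\mathcal F=\mathcal I_A$. It is $A$-flat; its fiber $\mathcal I_C$ has local projective dimension $1$; $H^0_*(\mathcal I_A)\subset R_A$ is finitely generated; and the base change hypotheses hold by Lemma 5. We obtain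
$$0\to P\to N\oplus F\to H^0_*(\mathcal I_A)\to0,\qquad0\to\tilde P\to\tilde N\oplus\tilde F\to\mathcal I_A\to0 \tag{4}$$
with $P,F$ free over $R_A$. Let $P',F'$ be free $R_{A'}$-modules lifting $P,F$. Since $N'\oplus F'\to N\oplus F$ is surjective and $P'$ is free, $P\to N\oplus F$ lifts to $\Phi':P'\to N'\oplus F'$.

**Step 3: a curve over $A'$.** Modulo $\mathfrak m_{A'}$ the sheaf map $\tilde\Phi'$ becomes $\tilde P\otimes k\to(\tilde N\oplus\tilde F)\otimes k$, which by (4) is injective with cokernel $\mathcal I_C$, since $\mathcal I_A$ is flat. The sheaf $\tilde N'$ is a bundle with $\det\tilde N'=\det\tilde G_1'\otimes(\det\tilde G_0')^{-1}$, so the determinant hypothesis of Lemma 1 holds over $\operatorname{Spec}A'$. Lemma 1 gives an injection $\bar h':\operatorname{coker}\tilde\Phi'\to\mathcal O_{\mathbb P_{A'}}$ whose image is the ideal of a flat $C_{A'}\subset\mathbb P_{A'}$. Restricting to $A$, the cokernel becomes $\mathcal I_A$, and the ideal of $C_{A'}\times_{\operatorname{Spec}A'}\operatorname{Spec}A$ is $\bar h(\mathcal I_A)$ with $\bar h=\bar h'\otimes A:\mathcal I_A\to\mathcal O_{\mathbb P_A}$.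

**Step 4: $\bar h(\mathcal I_A)=\mathcal I_A$.** So far $C_{A'}$ lifts some deformation; we must see that it is $C_A$. A locally free resolution of $\mathcal O_{C_A}$ restricts to one of $\mathcal O_C$, since $\mathcal O_{C_A}$ is $A$-flat. Hence, as $C$ has codimension $2$,
$$\mathcal{E}xt^i_{\mathbb P_A}(\mathcal O_{C_A},\mathcal O_{\mathbb P})=\mathcal{E}xt^i_{\mathbb P}(\mathcal O_C,\mathcal O_{\mathbb P})=0\quad\text{for }i\le1 .$$
Filtering $\mathcal O_{\mathbb P_A}$ with quotients $\mathcal O_{\mathbb P}$ we get $\mathcal{E}xt^i(\mathcal O_{C_A},\mathcal O_{\mathbb P_A})=0$ for $i\le1$. Hence $\operatorname{Hom}(\mathcal I_A,\mathcal O_{\mathbb P_A})=\operatorname{Hom}(\mathcal O_{\mathbb P_A},\mathcal O_{\mathbb P_A})=A$, generated by the inclusion. So $\bar h=c\cdot(\text{inclusion})$ with $c\in A$. By Lemma 1, $\bar h\otimes k\ne0$, so $c$ is a unit and $\bar h(\mathcal I_A)=\mathcal I_A$.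

Thus $C_{A'}$ lifts $C_A$, and $\mathrm H(d,g)$ is smooth at $(C)$. $\square$

## 8. Curves with minimal $\sum_vh^1(\mathcal I_C(v))$: Theorem B

We want to minimize the total dimension of the Rao module on a component. For this the sum must involve only finitely many $v$, uniformly on $\mathrm H=\mathrm H(d,g)$.

**Lemma 6 (boundedness).** There are $v_-\le v_+$ with $h^1(\mathcal I_C(v))=0$ for all $(C)\in\mathrm H(d,g)$ and $v\notin[v_-,v_+]$.

*Proof.* $\mathrm H$ is noetherian, being open in a projective Hilbert scheme. Let $p:\mathbb P^3\times\mathrm H\to\mathrm H$ be the projection and $\mathcal I$ the universal ideal, flat over $\mathrm H$. Relative Serre vanishing and base change handle $v\gg0$. For $v\ll0$, choose $m\gg0$ such that $p_*(\mathcal I(m))$ is locally free and commutes with base change, and $p^*p_*(\mathcal I(m))(-m)\to\mathcal I$ is surjective. Its kernel $\mathcal K$ is $\mathrm H$-flat with locally free fibers by (AB), hence a bundle. On fibers, Serre duality gives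
$$H^1(\mathcal I_C(v))\cong H^2(\mathcal K_C(v))\cong H^1(\mathcal K_C^\vee(-v-4))^*,$$
and relative Serre vanishing for $\mathcal K^\vee$ shows that this is zero on all fibers for $v\ll0$. $\square$

**Proof of Theorem B.** Let $V$ be a component containing a curve $C_1$ satisfying $(*)$.

**Step 1: the condition $(*)$ near $C_1$.** By semicontinuity and Lemma 6, which leaves finitely many conditions, the set
$$\{(C)\in V:h^1(\mathcal I_C(v))=0\text{ for all }v\notin S(M(C_1))\}$$
is open in $V$, and it contains $(C_1)$. All its members have $S(M(C))\subset S(M(C_1))$ and so satisfy $(*)$.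

**Step 2: the open set of minimal curves.** The function $h(C)=\sum_vh^1(\mathcal I_C(v))=\sum_{v=v_-}^{v_+}h^1(\mathcal I_C(v))$ is upper semicontinuous on $V$, so it attains its minimum exactly on a nonempty open subset. Let $U\subset V$ be the set of points lying in both open sets and on no other component of $\mathrm H(d,g)$. It is nonempty since $V$ is irreducible. It is open in $\mathrm H(d,g)$, because the complement of the other components is open in $\mathrm H(d,g)$ and contained in $V$.

**Step 3: both $\operatorname{Hom}$ groups vanish on $U$.** Let $(C)\in U$ and suppose there is $\alpha\ne0$ in $\operatorname{Hom}(I,M)$ or $\beta\neq0$ in $\operatorname{Hom}(M,E)$. Since $C$ satisfies $(*)$, Theorem A(1) gives a flat family of space curves with $C_0=C$ and $M(C_t)\cong\operatorname{coker}\alpha$ or $\ker\beta$, so $h(C_t)<h(C)$ for closed $t\ne0$. But $U$ is a neighborhood of $(C)$ in $\mathrm H(d,g)$, so $(C_t)\in U\subset V$ for $t$ near $0$. This contradicts the minimality of $h(C)$ on $V$.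

**Step 4: conclusion.** Hence $\operatorname{Hom}(I,M)=0=\operatorname{Hom}(M,E)$ for every $(C)\in U$, and by Theorem A(2) $\mathrm H(d,g)$ is smooth at every $(C)\in U$. So $V$ is generically smooth.

If the generic curve of $V$ has Rao module concentrated in at most two consecutive degrees, then $V$ contains a curve satisfying $(*)$, and the answer to the Question is yes. Moreover any curve $C_1$ with $\operatorname{diam}M(C_1)\le2$, Buchsbaum or not, has a generization at which $\mathrm H(d,g)$ is smooth: take a generic curve of a component through $(C_1)$. $\square$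

## 9. Constancy of $h^1$ near a curve: Proposition C

Let $C$ satisfy $(*)$.

**Step 1: a nonzero map makes some $h^1$ jump.** If $\operatorname{Hom}(I,M)\ne0$ or $\operatorname{Hom}(M,E)\ne0$, Theorem A(1) with a nonzero $\alpha$ or $\beta$ gives curves $C_t$ arbitrarily near $C$ whose Rao module has smaller total dimension. So some $h^1(\mathcal I_{-}(v))$ is not constant in any neighborhood of $(C)$.

**Step 2: if both groups vanish, nothing jumps.** Let $\mathcal O$ be the local ring of $\mathrm H(d,g)$ at $(C)$, with maximal ideal $\mathfrak m$, and fix $v$. The cohomology of the universal ideal sheaf twisted by $v$ is computed near $(C)$, compatibly with base change, by a bounded complex $Q^\bullet$ of finite free $\mathcal O$-modules. We may take it minimal, so that its differentials vanish modulo $\mathfrak m$ and $\operatorname{rk}Q^i=h^i(\mathcal I_C(v))$. By Lemma 5, applied to $A=\mathcal O/\mathfrak m^n$, the module $H^i(Q^\bullet\otimes\mathcal O/\mathfrak m^n)$ is free of rank $\operatorname{rk}Q^i$ for all $i,n$. It is a subquotient of $Q^i\otimes\mathcal O/\mathfrak m^n$ of the same length,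 so it is all of it, and the differentials of $Q^\bullet$ vanish modulo $\mathfrak m^n$ for all $n$. By Krull's intersection theorem they vanish. The complex and the vanishing of its differentials extend to a neighborhood of $(C)$, so $h^i(\mathcal I_{-}(v))$ is constant near $(C)$. By Lemma 6 only finitely many $v$ matter for $h^1$, so one neighborhood serves all $v$. $\square$

## 10. Mumford's component of $\mathrm H(14,24)$ and diameter three

This section relies on a theorem of Mumford that is not used above. It shows that "two" cannot be replaced by "three" in the Question. Mumford (*Further pathologies in algebraic geometry*, Amer. J. Math. 84 (1962); see Hartshorne, *Deformation Theory*, §13) proved that the Hilbert scheme of smooth connected space curves with $(d,g)=(14,24)$ has a non-reduced component whose generic curve is some $C\in|4H+2L|$ on a smooth cubic surface $X$ with hyperplane class $H$ and a line $L\subset X$. The numbers check: $C\cdot H=12+2=14$, $C^2=48+16-4=60$, and $2g-2=C^2-C\cdot H=46$. Smooth connected curves form an open subset of $\mathrm H(14,24)$, so the closure is a component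 of $\mathrm H(14,24)$ that is not generically smooth.

We compute the Rao module. From $0\to\mathcal O_{\mathbb P}(v-3)\to\mathcal I_C(v)\to\mathcal O_X(vH-C)\to0$ we get $H^1(\mathcal I_C(v))\cong H^1(\mathcal O_X((v-4)H-2L))$. Next, $H^1(\mathcal O_X(nH-L))\cong H^1(\mathcal I_L(n))=0$ for all $n$, because a line is ACM, and $\mathcal O_L(nH-L)\cong\mathcal O_L(n+1)$, because $L^2=-1$. The sequence $0\to\mathcal O_X(nH-2L)\to\mathcal O_X(nH-L)\to\mathcal O_L(nH-L)\to0$ with $n=v-4$ gives
$$H^1(\mathcal I_C(v))\cong\operatorname{coker}\big(H^0(\mathcal O_X((v-4)H-L))\to H^0(\mathcal O_L(v-3))\big).$$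
Write $X=\{xa'+yb'=0\}$ and $L=\{x=y=0\}$, and let $a,b$ be the binary quadrics $a'|_L,b'|_L$. They are coprime: at a common zero on $L$ all partial derivatives of $xa'+yb'$ would vanish, but $X$ is smooth. The sheaf $\mathcal O_L(-L)=\mathcal O_L(1)$ is the cokernel of $(a,b):\mathcal O_L(-3)\to\mathcal O_L(-1)^2=\mathcal I_L/\mathcal I_L^2$, so under $\mathcal O_L(-1)^2\to\mathcal O_L(1)$ the sections $x,y$ go to $b,-a$ up to a common scalar. Since the ideal of $L$ is generated by $x,y$, the images above are the graded pieces of the ideal $(a,b)$. Hence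
$$M\cong(k[z,w]/(a,b))(-3),$$
of dimensions $1,2,1$ in degrees $3,4,5$. So $\operatorname{diam}M=3$. The degrees $3$ and $5$ differ by two, so $(*)$ fails for this $C$.
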